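\title{Involutions along the edges of $M\otimes M^T$: a proof of Higgins' conjecture}

\begin{abstract}
Let $M$ be a binary $n\times k$ matrix, and call two cells $(x,y)$ and $(x',y')$ of $[n]\times[k]$ adjacent if $M(x,y')=M(x',y)=1$. We prove a conjecture of Higgins: if some permutation of the cells sends every cell to an adjacent cell, then some involution does. Both properties are equivalent to the inequalities $k|A|\le n|N(A)|$ for all sets $A$ of rows. The involution is built from a symmetric integer matrix that rounds the constant $k/n$ evenly on every interval. For arbitrary $M$ we show that the largest matching of the associated bipartite graph and the largest set of cells carrying such an involution have the same size, and we express this size as an area. As a consequence, a finite regular semigroup that has a permutation sending each element to one of its inverses also has an involution with this property.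
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a binary matrix with row set $X=[n]$ and column set $Y=[k]$, where $n,k\ge1$. Elements of $X\times Y$ are called \emph{cells}. We write $M\otimes M^T$ for the symmetric $nk\times nk$ matrix indexed by cells with entries
\[
(M\otimes M^T)\big((x,y),(x',y')\big)=M(x,y')\,M(x',y).
\]
This is not exactly the tensor product of matrices, but the notation is convenient. Two cells are \emph{adjacent} if the corresponding entry is $1$. Thus two opposite corners of a rectangle in $M$ are adjacent when the other two corners carry a $1$, and a cell $(x,y)$ is adjacent to itself exactly when $M(x,y)=1$.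

The matrix $M\otimes M^T$ defines two graphs. The \emph{ordinary graph} $\Gamma(M)$ has the cells as vertices and joins adjacent cells; a cell adjacent to itself carries a loop. The \emph{bipartite graph} $\Gamma^{\mathrm{bip}}(M)$ has a left and a right copy of $X\times Y$ and joins a left cell to a right cell when they are adjacent. A map $\pi$ between sets of cells \emph{runs along edges} if every cell $c$ is adjacent to $\pi(c)$. A perfect matching of $\Gamma^{\mathrm{bip}}(M)$ is a permutation of $X\times Y$ along edges. A perfect matching of $\Gamma(M)$ is an involution of $X\times Y$ along edges, where an involution is a map $\theta$ with $\theta\circ\theta=\mathrm{id}$; its fixed points must carry loops. The following conjecture of Higgins is stated in \cite{BPSU}.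

\begin{quote}
\textbf{Conjecture.} If $\Gamma^{\mathrm{bip}}(M)$ has a perfect matching, then so does $\Gamma(M)$.
\end{quote}

To see what is at stake, take any graph with loops and a permutation $\pi$ of its vertices along edges. An even cycle $(v_1\,v_2\cdots v_{2m})$ of $\pi$ can be replaced by the transpositions $(v_1\,v_2),(v_3\,v_4),\dots$. In an odd cycle through a vertex with a loop, we can fix that vertex and pair up the others in the same way. What remains are odd cycles of length at least $3$ through loopless vertices, and these are a true obstruction: a triangle without loops has a permutation along edges but no involution along edges. Such cycles occur in $\Gamma(M)$. Let $X=Y=\mathbb Z/3$ and $M(x,y)=1$ for $x\ne y$. The three diagonal cells form a loopless triangle, and the permutation that rotates this triangle and fixes the other six cells runs along edges.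

Nevertheless this graph has a perfect matching. Suppose that $n=k$ and that $\sigma\colon X\to Y$ is a bijection with $M(x,\sigma(x))=1$ for all $x$. Then
\begin{equation}\label{eq:square}
\theta\big(x,\sigma(x')\big)=\big(x',\sigma(x)\big)
\end{equation}
is an involution of all cells, and it runs along edges because $M(x,\sigma(x))\,M(x',\sigma(x'))=1$. In the example, $\sigma(x)=x+1$ pairs the cell $(x,x)$ with $(x-1,x+1)$. This involution bears no relation to the permutation that we started from. The proof of the conjecture has the same feature: it keeps only a table of counts from the given permutation and builds the involution afresh.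

Let $B$ be the bipartite graph on $X\sqcup Y$ in which $x\sim y$ if and only if $M(x,y)=1$, and let $N(\cdot)$ denote neighborhoods in $B$.

\begin{theorem}\label{thm:main}
For a binary $n\times k$ matrix $M$ the following are equivalent.
\begin{enumerate}
\item[(a)] The bipartite graph $\Gamma^{\mathrm{bip}}(M)$ has a perfect matching.
\item[(b)] The ordinary graph $\Gamma(M)$ has a perfect matching.
\item[(c)] There is a real $n\times k$ matrix $W\ge0$, zero wherever $M$ is zero, with all row sums $k$ and all column sums $n$.
\item[(d)] $k|A|\le n|N(A)|$ for all $A\subseteq X$.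
\end{enumerate}
\end{theorem}

The conjecture is the implication (a)$\Rightarrow$(b). Condition (d) says that the share $|N(A)|/k$ of the columns met by $A$ is at least the share $|A|/n$ of the rows taken by $A$. For $n=k$ it is Hall's condition for $B$, which produces the bijection $\sigma$ in \eqref{eq:square}. Loops cannot be dispensed with in (b): an involution of an odd number of cells has a fixed point.

When (d) fails, one can ask how many cells can be matched. Let $\nu_{\mathrm{bip}}$ be the maximum size of a matching in $\Gamma^{\mathrm{bip}}(M)$, and let $\nu_{\mathrm{inv}}$ be the maximum of $|U|$ over sets $U$ of cells that carry an involution of $U$ along edges. Let $\ell\colon[0,n]\to\mathbb R$ be the lower boundary of the convex hull $H$ of the points $(|A|,|N(A)|)$, $A\subseteq X$; that is, $\ell(t)=\min\{u:(t,u)\in H\}$.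

\begin{theorem}\label{thm:def}
For every binary $n\times k$ matrix $M$,
\[
\nu_{\mathrm{inv}}=\nu_{\mathrm{bip}}=2\int_0^n\ell(t)\,dt .
\]
\end{theorem}

The function $\ell$ is convex with $\ell(0)=0$ and $\ell(n)=|N(X)|\le k$, so $\ell(t)\le kt/n$, and (d) holds exactly when $\ell(t)=kt/n$ for all $t$. So the number of cells that a largest matching misses is twice the area between the graph of $\ell$ and the line $u=kt/n$.

The graph $\Gamma(M)$ describes which elements of a finite regular semigroup are inverse to each other. In a semigroup $S$ the set of \emph{inverses} of $a$ is $V(a)=\{b\in S: aba=a,\ bab=b\}$, and $S$ is \emph{regular} if for every $a$ there is $b$ with $aba=a$. In a group $V(a)=\{a^{-1}\}$, and inversion is an involution. In general $V(a)$ may have many elements. The relation $b\in V(a)$ is symmetric, so the same question about permutations and involutions arises.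

\begin{corollary}\label{cor:semi}
Let $S$ be a finite regular semigroup. If $S$ has a permutation $\varphi$ with $\varphi(a)\in V(a)$ for all $a$, then $S$ has such a $\varphi$ that is an involution.
\end{corollary}

Section~\ref{sec:weights} contains the counting part of Theorem~\ref{thm:main}. The main implication (c)$\Rightarrow$(b) occupies Sections~\ref{sec:loads}--\ref{sec:round}. Theorem~\ref{thm:def} is proved in Section~\ref{sec:def} and Corollary~\ref{cor:semi} in Section~\ref{sec:semi}.

\section{Balanced weights}\label{sec:weights}

We use Hall's theorem: a finite bipartite graph with parts $L$ and $R$ has a matching that covers $L$ if and only if every $S\subseteq L$ has at least $|S|$ neighbors. The following consequence is needed in Sections~\ref{sec:def} and~\ref{sec:semi}.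

\begin{lemma}\label{lem:hall}
Let the edges of a finite bipartite graph with parts $L$ and $R$ carry nonnegative weights. Suppose that the total weight at each vertex of $L$ equals $\alpha>0$ and the total weight at each vertex of $R$ is at most $\alpha$. Then some matching covers $L$.
\end{lemma}

\begin{proof}
Let $T$ be the set of neighbors of $S\subseteq L$. Every edge at $S$ is an edge at $T$, so $\alpha|S|\le\alpha|T|$, and Hall's theorem applies.
\end{proof}

We now prove (b)$\Rightarrow$(a)$\Rightarrow$(c)$\Leftrightarrow$(d). The first implication holds because an involution is a permutation.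

\emph{(a)$\Rightarrow$(c).} Let $\pi$ be a permutation of the cells along edges, and let $W(x,y')$ be the number of cells of row $x$ that $\pi$ sends into column $y'$. If $\pi(x,y)=(x',y')$, then $M(x,y')=1$, so $W$ vanishes wherever $M$ does. The sum of row $x$ of $W$ counts all cells of row $x$, which gives $k$. The sum of column $y'$ counts the cells sent into $X\times\{y'\}$, and there are $n$ of them because $\pi$ is a bijection.

\emph{(c)$\Rightarrow$(d).} For $x\in A$ the nonzero entries of row $x$ of $W$ lie in the columns of $N(A)$. Hence $k|A|=\sum_{x\in A}\sum_{y\in N(A)}W(x,y)\le n|N(A)|$.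

\emph{(d)$\Rightarrow$(c).} Replace each $x\in X$ by $k$ copies and each $y\in Y$ by $n$ copies, and join a copy of $x$ to a copy of $y$ if $x\sim y$. Both parts have $nk$ vertices. A set of copies whose originals form $A\subseteq X$ has at most $k|A|$ elements and exactly $n|N(A)|$ neighbors, so (d) gives Hall's condition, and there is a perfect matching. Let $W(x,y)$ be the number of its edges between copies of $x$ and copies of $y$.

It remains to prove (c)$\Rightarrow$(b).

\section{Involutions and symmetric load matrices}\label{sec:loads}

An involution of the cells has two coordinates, but only the row coordinate needs care. An \emph{assignment} is a map $h\colon Y\to X$ with $h(y)\sim y$ for all $y$. Its \emph{load} is the vector $x\mapsto|h^{-1}(x)|$ on $X$.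

\begin{lemma}\label{lem:loads}
The graph $\Gamma(M)$ has a perfect matching if and only if there is a symmetric matrix $C$, with rows and columns indexed by $X$, each row of which is the load of an assignment.
\end{lemma}

\begin{proof}
Let $\theta$ be an involution of the cells along edges, and let $h_x(y)$ be the row of the cell $\theta(x,y)$. If $\theta(x,y)=(x',y')$, then $M(x',y)=1$, so $h_x$ is an assignment. Its load $C(x,x')$ at $x'$ is the number of cells of row $x$ sent to row $x'$. The involution $\theta$ maps these cells bijectively onto the cells of row $x'$ sent to row $x$, so $C$ is symmetric.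

Conversely, let $C$ be symmetric and let $C(x,\cdot)$ be the load of the assignment $h_x$. Put $Y_{x\to x'}=h_x^{-1}(x')\subseteq N(x')$. For fixed $x$ these sets partition $Y$, and $|Y_{x\to x'}|=C(x,x')=C(x',x)=|Y_{x'\to x}|$. For each unordered pair $x\ne x'$ choose a bijection $\beta\colon Y_{x\to x'}\to Y_{x'\to x}$, and let $\theta$ swap $(x,y)$ with $(x',\beta(y))$ for all $y\in Y_{x\to x'}$. Let $\theta$ fix $(x,y)$ for $y\in Y_{x\to x}$. Each cell $(x,y)$ is treated exactly once, namely for the pair $x$, $h_x(y)$, so $\theta$ is an involution of $X\times Y$. If $\theta$ swaps $(x,y)$ and $(x',y')$, then $y\in Y_{x\to x'}\subseteq N(x')$ and $y'\in Y_{x'\to x}\subseteq N(x)$, so the two cells are adjacent. If $\theta$ fixes $(x,y)$, then $y\in N(x)$, so there is a loop at $(x,y)$.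
\end{proof}

In \eqref{eq:square} every $h_x$ equals $\sigma^{-1}$ and $C$ is the all-ones matrix. In general, (c) gives a fractional solution: let column $y$ split one unit among the rows, giving $W(x,y)/n$ to row $x$. Then every row receives $k/n$ in total, so the constant vector $k/n$ is a fractional load, and the constant matrix $k/n$ is symmetric. The task is to round this matrix to integers so that it stays symmetric and each row becomes the load of a true assignment.

\begin{example}\label{ex:path}
Let $X=\{0,1,2\}$, $Y=\{a,b\}$, and let $B$ be the path $0-a-1-b-2$. Condition (c) holds: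
\[
M=\begin{pmatrix}1&0\\1&1\\0&1\end{pmatrix},\qquad W=\begin{pmatrix}2&0\\1&1\\0&2\end{pmatrix}.
\]
An assignment chooses $h(a)\in\{0,1\}$ and $h(b)\in\{1,2\}$, so the loads are $(1,1,0)$, $(1,0,1)$, $(0,1,1)$ and $(0,2,0)$. The first three are roundings of $(\frac23,\frac23,\frac23)$, and they can be arranged symmetrically:
\[
C=\begin{pmatrix}0&1&1\\1&1&0\\1&0&1\end{pmatrix},\qquad
\begin{array}{l}h_0\colon a\mapsto1,\ b\mapsto2,\\ h_1\colon a\mapsto0,\ b\mapsto1,\\ h_2\colon a\mapsto0,\ b\mapsto2.\end{array}
\]
The involution of Lemma~\ref{lem:loads} swaps $(0,a)$ with $(1,a)$, swaps $(0,b)$ with $(2,a)$, and fixes $(1,b)$ and $(2,b)$. The entry $C(i,j)$ depends only on $i+j$: it is the term with index $i+j$ of the sequence $0,1,1,0,1$, which lists the increments of $\lfloor 2s/3\rfloor=0,0,1,2,2,3$ for $s=0,\dots,5$. This is the matrix that we use in general.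
\end{example}

\section{Loads along a forest}\label{sec:forest}

For $c\colon X\to\mathbb Z$ and $S\subseteq X$ write $c(S)=\sum_{x\in S}c(x)$. An assignment maps each $T\subseteq Y$ into $N(T)$, so a load $c$ must satisfy $c(N(T))\ge|T|$ for every $T$. A rounding of $k/n$ can break such an inequality by rounding down too often on $N(T)$, and the sets $N(T)$ have no common structure that a rounding scheme could respect. We therefore discard edges of $B$ until a forest is left that still supports a matrix $W$. In a forest one inequality per edge suffices.

Let $F\subseteq B$ be a forest on the vertex set $X\sqcup Y$ without isolated vertices, and let $F_1,\dots,F_r$ be its components, with vertex sets $X_p\sqcup Y_p$. For an edge $e=xy$ of $F_p$ with $x\in X$, the graph $F_p-e$ has two components. Let $X_e\subseteq X_p$ and $Y_e\subseteq Y_p$ be the sets of rows and columns in the component that contains $x$. Every edge of $F$ at $Y_e$ ends in $X_e$, and every edge of $F$ at $X_e$ other than $e$ ends in $Y_e$.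

\begin{lemma}\label{lem:forest}
If {\rm(c)} holds, then there is such a forest $F$ with
\begin{align}
k|X_p|&=n|Y_p| &&\text{for every component } F_p,\label{eq:comp}\\
|Y_e|&\le\lfloor k|X_e|/n\rfloor &&\text{for every edge } e.\label{eq:edge}
\end{align}
\end{lemma}

\begin{proof}
Choose $W$ as in (c) with the fewest nonzero entries, and let $F$ be the graph on $X\sqcup Y$ whose edges are the pairs $xy$ with $W(x,y)>0$. Suppose that $F$ contains a cycle. Its length is even because $B$ is bipartite. Add $\varepsilon$ to $W$ on every second edge of the cycle and subtract $\varepsilon$ on the others, where $\varepsilon$ is the minimum of $W$ over the latter. Each vertex of the cycle meets one edge of each kind, so the row and column sums are unchanged. The new matrix is nonnegative, vanishes outside $F$ and has fewer nonzero entries, a contradiction. So $F$ is a forest, and it has no isolated vertices because all row and column sums are positive.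

Summing $W$ over the edges of $F_p$ by rows and by columns gives \eqref{eq:comp}. The edges at $X_e$ are the edges at $Y_e$ together with $e$, so $k|X_e|=n|Y_e|+W(e)\ge n|Y_e|$. Since $|Y_e|$ is an integer, \eqref{eq:edge} follows.
\end{proof}

Suppose that an assignment $h$ uses only edges of $F$ and has load $c$. For $e=xy$, the preimage $h^{-1}(X_e)$ contains $Y_e$, and the only other column that it can contain is $y$, which happens when $h(y)=x$. So $c(X_e)-|Y_e|$ is $1$ if $h$ uses $e$ and $0$ otherwise: the load determines $h$. The next lemma reverses this computation. It is enough to know that these differences are nonnegative.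

\begin{lemma}\label{lem:realize}
Let $F$ be a forest as above and let $c\colon X\to\mathbb Z$ satisfy $c(X_p)=|Y_p|$ for all components and $c(X_e)\ge|Y_e|$ for all edges of $F$. Then $c$ is the load of an assignment that uses only edges of $F$.
\end{lemma}

\begin{proof}
Put $v(e)=c(X_e)-|Y_e|$, a nonnegative integer.

Let $y\in Y_p$ have edges $e_1,\dots,e_d$ in $F$. Since $F_p$ is a tree, $F_p-y$ has $d$ components, with vertex sets $X_{e_i}\sqcup Y_{e_i}$. So the sets $X_{e_i}$ partition $X_p$, the sets $Y_{e_i}$ partition $Y_p\setminus\{y\}$, and
\[
\sum_i v(e_i)=c(X_p)-(|Y_p|-1)=1 .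
\]
As the $v(e_i)$ are nonnegative integers, exactly one of them is $1$ and the others are $0$. Let $h(y)$ be the other end of the edge at $y$ with $v=1$.

Let $x\in X_p$ have edges $e_1,\dots,e_d$ in $F$. Now the components of $F_p-x$ have vertex sets $(X_p\setminus X_{e_i})\sqcup(Y_p\setminus Y_{e_i})$. So the sets $X_p\setminus X_{e_i}$ partition $X_p\setminus\{x\}$ and the sets $Y_p\setminus Y_{e_i}$ partition $Y_p$. From $c(X_p)=|Y_p|$ we get $v(e_i)=|Y_p\setminus Y_{e_i}|-c(X_p\setminus X_{e_i})$. Since $v$ is the indicator function of the edges used by $h$,
\[
|h^{-1}(x)|=\sum_i v(e_i)=|Y_p|-\big(c(X_p)-c(x)\big)=c(x).\qedhere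
\]
\end{proof}

In Example~\ref{ex:path} we have $F=B$, and the hypotheses for the edges $0a$, $1a$, $1b$, $2b$ read $c(0)\ge0$, $c(1)+c(2)\ge1$, $c(0)+c(1)\ge1$, $c(2)\ge0$. Together with $c(X)=2$ they have exactly the four integer solutions listed there.

\section{Intervals and symmetric rounding}\label{sec:round}

Compare Lemma~\ref{lem:realize} with \eqref{eq:comp} and \eqref{eq:edge}: an integer vector $c$ is a load as soon as $c(X_p)=k|X_p|/n$ and $c(X_e)\ge\lfloor k|X_e|/n\rfloor$ for all $p$ and $e$. So $c$ has to round the constant $k/n$ with error less than $1$ on each of these sets. We number the rows so that all these sets are described by intervals, and then round evenly on all intervals at once. An \emph{interval} is a set $\{a,a+1,\dots,b-1\}$ with $0\le a\le b\le n$; it is empty when $a=b$.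

\begin{lemma}\label{lem:order}
The rows can be numbered $0,1,\dots,n-1$ so that every $X_p$ is an interval and, for every edge $e$ of $F_p$, either $X_e$ or $X_p\setminus X_e$ is an interval.
\end{lemma}

\begin{proof}
Choose a root in each $F_p$ and list its vertices in depth-first preorder: first the root, then, one child after another, the subtree below each child, listed by the same rule. Concatenate the lists of $F_1,\dots,F_r$ and number the rows in the order in which they appear. The subtree below any vertex (the vertex included) occupies consecutive places in the list, so its rows form an interval. For the root this set is $X_p$. Let $e=xy$. If $x$ is a child of $y$, then $X_e$ is the set of rows in the subtree below $x$. If $y$ is a child of $x$, then $X_p\setminus X_e$ is the set of rows in the subtree below $y$.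
\end{proof}

A matrix whose $(i,j)$ entry is $u_{i+j}$ is symmetric for any sequence $(u_s)$, and a sum over an interval in any of its rows is a sum of consecutive terms of the sequence. So we need an integer sequence whose sums of $m$ consecutive terms all differ from $km/n$ by less than $1$. The increments of $\lfloor ks/n\rfloor$ have this property.

\begin{lemma}\label{lem:round}
For $0\le i,j\le n-1$ put
\[
C(i,j)=\Big\lfloor\frac{k(i+j+1)}n\Big\rfloor-\Big\lfloor\frac{k(i+j)}n\Big\rfloor .
\]
Then $C$ is a symmetric integer matrix, and for every $i$ and every interval $I$,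
\begin{equation}\label{eq:balanced}
\sum_{j\in I}C(i,j)\in\big\{\lfloor k|I|/n\rfloor,\ \lceil k|I|/n\rceil\big\}.
\end{equation}
\end{lemma}

\begin{proof}
For $I=\{a,\dots,b-1\}$ the sum telescopes to $\lfloor s+t\rfloor-\lfloor s\rfloor$ with $s=k(i+a)/n$ and $t=k|I|/n$. From $s+t-1<\lfloor s+t\rfloor\le s+t$ and $s-1<\lfloor s\rfloor\le s$ we see that this integer lies strictly between $t-1$ and $t+1$. The only such integers are $\lfloor t\rfloor$ and $\lceil t\rceil$.
\end{proof}

\begin{proof}[Proof of {\rm(c)}$\Rightarrow${\rm(b)}]
Take the forest $F$ of Lemma~\ref{lem:forest}, the numbering of Lemma~\ref{lem:order} and the matrix $C$ of Lemma~\ref{lem:round}. We check that each row $c=C(i,\cdot)$ satisfies the hypotheses of Lemma~\ref{lem:realize}.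

By \eqref{eq:comp} the number $k|X_p|/n=|Y_p|$ is an integer, so \eqref{eq:balanced} gives $c(X_p)=|Y_p|$. Let $e$ be an edge of $F_p$. If $X_e$ is an interval, then $c(X_e)\ge\lfloor k|X_e|/n\rfloor\ge|Y_e|$ by \eqref{eq:balanced} and \eqref{eq:edge}. Otherwise $I=X_p\setminus X_e$ is an interval, and we use the upper bound in \eqref{eq:balanced} together with $m-\lceil t\rceil=\lfloor m-t\rfloor$ for integers $m$:
\[
c(X_e)=|Y_p|-c(I)\ge|Y_p|-\Big\lceil\frac{k|I|}n\Big\rceil=\Big\lfloor\frac{k(|X_p|-|I|)}n\Big\rfloor=\Big\lfloor\frac{k|X_e|}n\Big\rfloor\ge|Y_e| .
\]
So every row of the symmetric matrix $C$ is the load of an assignment, and Lemma~\ref{lem:loads} gives (b). This completes the proof of Theorem~\ref{thm:main} and of the conjecture.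
\end{proof}

\begin{remark}
The numbering of the rows matters. Let $n=4$, $k=2$, and let $B$ consist of two stars, each with one column and two rows; condition (c) holds with all nonzero entries of $W$ equal to $2$. The rows of $C$ alternate between $(0,1,0,1)$ and $(1,0,1,0)$. If the rows of one star are numbered $0$ and $2$, then $(0,1,0,1)$ gives that star total load $0$, while every assignment gives it load $1$.
\end{remark}

\section{The deficiency formula}\label{sec:def}

An example shows how cells are lost when (d) fails. Let $X=\{0,1\}$, $Y=\{a,b,c\}$, $N(0)=\{a\}$ and $N(1)=\{b,c\}$. The points $(|A|,|N(A)|)$ are $(0,0),(1,1),(1,2),(2,3)$, so $\ell$ has slopes $1$ and $2$, and $2\int_0^2\ell=1+4=5$. The cells $(0,b)$ and $(0,c)$ both have $(1,a)$ as their only neighbor, so at most five of the six cells can be matched. Five are covered by the loops at $(0,a),(1,b),(1,c)$ and the swap of $(1,a)$ with $(0,b)$. In general we cut $M$ into blocks, one for each slope of $\ell$. Theorem~\ref{thm:main} applies to each diagonal block, and the off-diagonal blocks come in pairs of unequal size, the smaller of which is matched into the larger.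

\subsection*{The block decomposition}
Put $f(A)=|N(A)|$. Since $N(A\cup A')=N(A)\cup N(A')$ and $N(A\cap A')\subseteq N(A)\cap N(A')$, the function $f$ is \emph{submodular}: $f(A\cap A')+f(A\cup A')\le f(A)+f(A')$.

The function $\ell$ is convex and piecewise linear. Let $0=t_0<\dots<t_s=n$ be its breakpoints, endpoints included, and $\lambda_1<\dots<\lambda_s$ its slopes. The points $(t_p,\ell(t_p))$ are vertices of the polygon $H$, so they are among the points that generate $H$. Choose $A_p\subseteq X$ with $|A_p|=t_p$ and $f(A_p)=\ell(t_p)$; thus $A_0=\emptyset$ and $A_s=X$.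

We claim that $A_{p-1}\subseteq A_p$. The function $g(A)=f(A)-\lambda_p|A|$ is submodular, because $|A\cap A'|+|A\cup A'|=|A|+|A'|$. By convexity, $\ell(t)-\lambda_pt$ attains its minimum $\mu$ exactly on $[t_{p-1},t_p]$. Since $g(A)\ge\ell(|A|)-\lambda_p|A|\ge\mu$, the sets $A_{p-1}$ and $A_p$ minimize $g$, with value $\mu$, and every minimizer has at least $t_{p-1}$ elements. Now $g(A_{p-1}\cap A_p)+g(A_{p-1}\cup A_p)\le2\mu$ forces $g(A_{p-1}\cap A_p)=\mu$. So $|A_{p-1}\cap A_p|\ge t_{p-1}=|A_{p-1}|$, which proves the claim.

For $1\le p\le s$ set
\[
X_p=A_p\setminus A_{p-1},\qquad Y_p=N(A_p)\setminus N(A_{p-1}),\qquad a_p=|X_p|,\qquad b_p=|Y_p|,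
\]
and let $Y_\infty=Y\setminus N(X)$. The $X_p$ partition $X$, and $Y_1,\dots,Y_s,Y_\infty$ partition $Y$. We have $a_p=t_p-t_{p-1}>0$ and $b_p=\ell(t_p)-\ell(t_{p-1})=\lambda_pa_p$. The ratios $b_p/a_p$ increase strictly and $b_1\ge0$, so $b_p>0$ for $p\ge2$. The matrix $M$ is block triangular:
\begin{equation}\label{eq:tri}
\text{if } x\in X_m,\ y\in Y_l \text{ and } x\sim y,\ \text{then } l\le m<\infty,
\end{equation}
because $y\in N(A_m)=Y_1\cup\dots\cup Y_m$. Since $\ell(t_p)=b_1+\dots+b_p$ and $\ell$ is linear on each $[t_{p-1},t_p]$,
\[
2\int_0^n\ell(t)\,dt=\sum_pa_p\big(\ell(t_{p-1})+\ell(t_p)\big)=\sum_pa_pb_p+2\sum_{l<m}a_mb_l=:R ,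
\]
with all indices in $\{1,\dots,s\}$; see Figure~\ref{fig:blocks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!55] (3,0) rectangle (6,1);
\fill[gray!55] (5,1) rectangle (6,3);
\fill[gray!18] (0,0) rectangle (3,1);
\fill[gray!18] (3,1) rectangle (5,3);
\fill[gray!18] (5,3) rectangle (6,6);
\draw (0,0) rectangle (6,7);
\draw (3,0)--(3,7) (5,0)--(5,7) (0,1)--(6,1) (0,3)--(6,3) (0,6)--(6,6);
\draw[very thick] (0,0)--(3,1)--(5,3)--(6,6);
\node[below] at (1.5,0) {$X_1$}; \node[below] at (4,0) {$X_2$}; \node[below] at (5.5,0) {$X_3$};
\node[left] at (0,0.5) {$Y_1$}; \node[left] at (0,2) {$Y_2$}; \node[left] at (0,4.5) {$Y_3$}; \node[left] at (0,6.5) {$Y_\infty$};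
\end{tikzpicture}
\caption{The cells $X\times Y$ cut into blocks $X_m\times Y_l$, with $X$ drawn horizontally. The thick line is the graph of $\ell$; it bisects the light blocks $X_p\times Y_p$. Twice the area under it is the area of the light blocks plus twice the area of the dark blocks $X_m\times Y_l$, $l<m$. A largest involution covers the light blocks, the dark blocks, and as many white cells as there are dark cells.}
\label{fig:blocks}
\end{figure}

An involution $\theta$ of $U$ along edges gives the matching of size $|U|$ that joins the left copy of $u$ to the right copy of $\theta(u)$. So $\nu_{\mathrm{inv}}\le\nu_{\mathrm{bip}}$, and it suffices to show $\nu_{\mathrm{bip}}\le R\le\nu_{\mathrm{inv}}$.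

\subsection*{The upper bound}
A \emph{vertex cover} is a set of vertices that meets every edge. The edges of a matching meet it in distinct vertices, so its size bounds the size of every matching. Let $(x,y)\in X_i\times Y_j$ with $i<j\le\infty$ be adjacent to $(x',y')\in X_m\times Y_l$. By \eqref{eq:tri}, $x\sim y'$ gives $l\le i$ and $x'\sim y$ gives $j\le m$, so $l<m$. In the language of Figure~\ref{fig:blocks}, white cells are adjacent only to dark cells. Hence the left cells in $\bigcup_{j\le i}X_i\times Y_j$ together with the right cells in $\bigcup_{l<m}X_m\times Y_l$ form a vertex cover of $\Gamma^{\mathrm{bip}}(M)$. Its size is $\sum_{j\le i}a_ib_j+\sum_{l<m}a_mb_l=R$, so $\nu_{\mathrm{bip}}\le R$.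

\subsection*{The lower bound}
Let $b_p>0$ and let $M_p$ be the $a_p\times b_p$ submatrix of $M$ on $X_p\times Y_p$. For $S\subseteq X_p$ we have $N(S)\subseteq N(A_p)$, so $N(S)\cap Y_p=N(A_{p-1}\cup S)\setminus N(A_{p-1})$ and
\[
|N(S)\cap Y_p|=f(A_{p-1}\cup S)-f(A_{p-1})\ge\ell(t_{p-1}+|S|)-\ell(t_{p-1})=\lambda_p|S| .
\]
Multiplying by $a_p$ gives $b_p|S|\le a_p|N(S)\cap Y_p|$, which is condition (d) for $M_p$. By Theorem~\ref{thm:main} there is an involution of $X_p\times Y_p$ along edges, and there is a matrix $W_p\ge0$, zero wherever $M_p$ is zero, with row sums $b_p$ and column sums $a_p$.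

Let $i<j\le s$ with $b_i>0$; also $b_j>0$, since $j\ge2$. Adjacency of two cells is a pair of independent conditions, so we multiply the weights. Give the pair $(x,y)\in X_j\times Y_i$, $(x',y')\in X_i\times Y_j$ the weight $W_j(x,y')\,W_i(x',y)$, which vanishes unless the two cells are adjacent. The total weight at $(x,y)$ is a row sum of $W_j$ times a column sum of $W_i$, that is, $b_ja_i>0$. The total weight at $(x',y')$ is a column sum of $W_j$ times a row sum of $W_i$, that is, $a_jb_i$, and $a_jb_i<a_ib_j$ because $\lambda_i<\lambda_j$. By Lemma~\ref{lem:hall} all of $X_j\times Y_i$ can be matched along edges into $X_i\times Y_j$. Swapping matched cells gives an involution of $2a_jb_i$ cells in these two blocks.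

The blocks used for different $p$ and different pairs $i<j$ are disjoint, so all these involutions combine into one. The only index that may have been excluded is $1$, when $b_1=0$, and then the terms $a_1b_1$ and $a_jb_1$ of $R$ vanish. So the combined involution covers $R$ cells, and $\nu_{\mathrm{inv}}\ge R$. This proves Theorem~\ref{thm:def}. \qed

\section{Finite regular semigroups}\label{sec:semi}

We reduce Corollary~\ref{cor:semi} to Rees matrix semigroups, where the inverses can be computed. Let $G$ be a group, $I$ and $\Lambda$ nonempty sets, and $P=(p_{\lambda i})$ a $\Lambda\times I$ matrix with entries in $G\cup\{0\}$. The \emph{Rees matrix semigroup} with these data consists of a zero $0$ and the triples $(i,g,\lambda)\in I\times G\times\Lambda$, with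
\[
(i,g,\lambda)(j,h,\mu)=\begin{cases}(i,\,g\,p_{\lambda j}\,h,\,\mu)&\text{if }p_{\lambda j}\ne0,\\ 0&\text{if }p_{\lambda j}=0.\end{cases}
\]
A semigroup $T$ with zero is \emph{$0$-simple} if $TT\ne\{0\}$ and its only two-sided ideals are $\{0\}$ and $T$. By Rees' theorem \cite[Ch.~3]{Howie}, every finite $0$-simple semigroup is isomorphic to a Rees matrix semigroup.

\begin{proof}[Proof of Corollary~\ref{cor:semi}]
\emph{Reduction to one class.} Let $S^1$ be $S$ with an identity adjoined, and write $a\le b$ if $a\in S^1bS^1$, that is, if $b$ is a factor of $a$. This is a preorder. The classes of the equivalence relation ``$a\le b$ and $b\le a$'' are the $\mathcal J$-classes of $S$. If $b\in V(a)$, then $a=aba\le b$ and $b=bab\le a$, so $V(a)$ lies in the $\mathcal J$-class of $a$. Hence $\varphi$ maps each class $J$ into itself and, $J$ being finite, permutes it. It suffices to construct the involution on each $J$.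

Let $J^0$ be $J$ with a new element $0$, and let $a\circ b=ab$ if $a,b,ab\in J$ and $a\circ b=0$ otherwise. If $a,b,c\in J$ and $abc\in J$, then $abc\le ab\le a$ and $abc\le bc\le b$ show that $ab,bc\in J$. So both $(a\circ b)\circ c$ and $a\circ(b\circ c)$ equal $abc$ if $abc\in J$, and $0$ otherwise. Thus $J^0$ is a semigroup, and for $a,b\in J$ the relation $b\in V(a)$ means the same in $J^0$ as in $S$.

The semigroup $J^0$ is $0$-simple. Indeed, let $a,b\in J$, write $a=ubw$ with $u,w\in S^1$, and choose $a'\in S$ with $aa'a=a$, using regularity. Then $a=aa'\cdot a\cdot a'a=(aa'u)\,b\,(wa'a)$. The outer factors are $\le a$ and are factors of $a$, so they lie in $J$, and $a\in J^0\circ b\circ J^0$. So products in $J^0$ are not all zero, and an ideal that contains some $b\in J$ contains $J$. By Rees' theorem we may identify $J$ with the set $I\times G\times\Lambda$ of nonzero elements of a finite Rees matrix semigroup.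

\emph{Inverses.} Let $a=(i,g,\lambda)$ and $b=(j,h,\mu)$. The products $aba$ and $bab$ are nonzero exactly when $p_{\lambda j}\ne0$ and $p_{\mu i}\ne0$, and then
\[
aba=(i,\,g\,p_{\lambda j}\,h\,p_{\mu i}\,g,\,\lambda),\qquad bab=(j,\,h\,p_{\mu i}\,g\,p_{\lambda j}\,h,\,\mu).
\]
The equation $aba=a$ says $p_{\lambda j}hp_{\mu i}g=1$, and $bab=b$ says $p_{\mu i}gp_{\lambda j}h=1$. Both have the same solution $h$, so
\begin{equation}\label{eq:inv}
b\in V(a)\iff p_{\lambda j}\ne0,\quad p_{\mu i}\ne0,\quad h=p_{\lambda j}^{-1}g^{-1}p_{\mu i}^{-1}.
\end{equation}
Let $M$ be the binary $I\times\Lambda$ matrix with $M(i,\lambda)=1$ if and only if $p_{\lambda i}\ne0$, and say that $(i,g,\lambda)$ lies over the cell $(i,\lambda)$. The first two conditions in \eqref{eq:inv} say that the cells $(i,\lambda)$ and $(j,\mu)$ are adjacent. So an element over a cell $\gamma$ has exactly one inverse over each cell adjacent to $\gamma$, and no other inverses.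

\emph{From $\varphi$ to cells and back.} For cells $\gamma,\gamma'$ let $K(\gamma,\gamma')$ be the number of elements $a$ over $\gamma$ with $\varphi(a)$ over $\gamma'$. Then $K$ vanishes on nonadjacent pairs. There are $|G|$ elements over each cell and $\varphi$ permutes $J$, so all row and column sums of $K$ are $|G|$. By Lemma~\ref{lem:hall}, $\Gamma^{\mathrm{bip}}(M)$ has a perfect matching, and by Theorem~\ref{thm:main} there is an involution $\theta$ of the cells along edges. For $a$ over $\gamma$ let $\psi(a)$ be the unique inverse of $a$ over $\theta(\gamma)$. Then $\psi(\psi(a))$ is the unique inverse of $\psi(a)$ over $\theta(\theta(\gamma))=\gamma$. The element $a$ is such an inverse, because the relation $b\in V(a)$ is symmetric. Hence $\psi(\psi(a))=a$, whether or not $\theta$ fixes $\gamma$. The maps $\psi$ for the different classes $J$ together form the required involution of $S$.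
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPSU}
Ilya I. Bogdanov, Fedor Petrov, Anton Sadovnichiy, Fedor Ushakov,
\emph{Biregular bipartite multigraphs and matchings in tensor products of bipartite graphs},
arXiv:2603.18253 (2026).

\bibitem{Howie}
Howie, \emph{Fundamentals of Semigroup Theory}.

\end{thebibliography}
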